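# Uniqueness of $\mu^\lambda$-cscK metrics for $\lambda\le 0$

## 1. A convex energy on probability densities

Let $X$ be a compact connected Kähler manifold of complex dimension $n$, with Kähler metric $\omega=\sqrt{-1}\,g_{i\bar j}\,dz^i\wedge d\bar z^j$ and volume form $dv=\omega^n/n!$. The conventions are as follows: $\mathrm{Ric}(\omega)=-\sqrt{-1}\,\partial\bar\partial\log\det(g_{i\bar j})=\sqrt{-1}R_{i\bar j}dz^i\wedge d\bar z^j$, $s(\omega)=g^{i\bar j}R_{i\bar j}$, $\Delta f=-2g^{i\bar j}\partial_i\partial_{\bar j}f$ (the nonnegative Riemannian Laplacian), and, for a function $f$,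
$$\partial^\sharp f=g^{i\bar j}\,\partial_{\bar j}f\,\partial_{z^i}.$$
For real $f$ write $|\partial f|^2=|\partial^\sharp f|^2=g^{i\bar j}f_if_{\bar j}$.

Fix $\lambda\in\mathbb R$. Everything below turns on the following functional of a smooth function $\rho>0$:
$$E_\omega(\rho)=\int_X\Big(s(\omega)\,\rho+\frac{|\partial\rho|^2}{\rho}-\lambda\,\rho\log\rho\Big)dv,\tag{1}$$
restricted to the convex set $\mathcal P_\omega=\{\rho\in C^\infty(X):\rho>0,\ \int_X\rho\,dv=1\}$ of smooth positive probability densities. We compute its first two derivatives along straight segments in $\mathcal P_\omega$.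

**First variation.** Let $\rho=e^\theta\in\mathcal P_\omega$ and let $h$ be a smooth real function with $\int h\,dv=0$. Since $\rho_i/\rho=\theta_i$,
$$\frac{d}{dt}\Big|_{0}E_\omega(\rho+th)=\int\big(sh+2\,\mathrm{Re}\,g^{i\bar j}\theta_ih_{\bar j}-|\partial\theta|^2h-\lambda(\theta+1)h\big)dv .$$
Integrating by parts, $\int 2\,\mathrm{Re}\,g^{i\bar j}\theta_ih_{\bar j}\,dv=-2\int h\,g^{i\bar j}\theta_{i\bar j}\,dv=\int h\,\Delta\theta\,dv$. The constant $-\lambda$ integrates to zero against $h$, so
$$\frac{d}{dt}\Big|_{0}E_\omega(\rho+th)=\int h\,\big(s+\Delta\theta-|\partial^\sharp\theta|^2-\lambda\theta\big)dv .\tag{2}$$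

**Second variation.** Let $\rho_t=\rho_0+th\in\mathcal P_\omega$ for $t\in[0,1]$. The term $s\rho$ is linear. The second derivative of $|\partial\rho|^2/\rho$ is
$$\frac{2|\partial h|^2}{\rho_t}-\frac{4h\,\mathrm{Re}\,g^{i\bar j}h_i(\rho_t)_{\bar j}}{\rho_t^2}+\frac{2h^2|\partial\rho_t|^2}{\rho_t^3}=\frac2{\rho_t}\Big|\partial h-\frac h{\rho_t}\partial\rho_t\Big|^2=2\rho_t\,\big|\partial(h/\rho_t)\big|^2,$$
and that of $\rho\log\rho$ is $h^2/\rho_t$. Hence
$$\frac{d^2}{dt^2}E_\omega(\rho_t)=\int\Big(2\rho_t\,\big|\partial(h/\rho_t)\big|^2-\lambda\frac{h^2}{\rho_t}\Big)dv.\tag{3}$$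

**Proposition 1.** Let $\lambda\le0$. Then $E_\omega$ is strictly convex on $\mathcal P_\omega$. If $e^\theta\in\mathcal P_\omega$ and $s+\Delta\theta-|\partial^\sharp\theta|^2-\lambda\theta$ is constant, then $E_\omega(\rho)>E_\omega(e^\theta)$ for every $\rho\in\mathcal P_\omega$ with $\rho\neq e^\theta$.

*Proof.* Let $\rho_0\ne\rho_1$ in $\mathcal P_\omega$, $h=\rho_1-\rho_0$, $e(t)=E_\omega(\rho_0+th)$. Both terms in (3) are nonnegative. If $e''(t)=0$, then $\partial(h/\rho_t)=0$, so the real function $h/\rho_t$ is a constant $c$. Then $0=\int h\,dv=c\int\rho_t\,dv=c$, so $h=0$, a contradiction. Thus $e''>0$ on $[0,1]$. For the second claim take $\rho_0=e^\theta$, $\rho_1=\rho$. By (2), $e'(0)$ is a constant times $\int h\,dv=0$, so strict convexity gives $e(1)>e(0)$. $\square$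

The hypothesis $\lambda\le0$ enters only through the sign of the last term of (3).

What is this for? The equation "$s+\Delta\theta-|\partial^\sharp\theta|^2-\lambda\theta$ is constant" is the defining equation of a $\mu^\lambda$-cscK metric, once $\theta$ is required to be the potential of a holomorphic vector field. The energy will decide whether such metrics are unique up to automorphism.

## 2. $\mu^\lambda$-cscK metrics, Hamiltonian fields, and the theorems

From now on $L$ is a Kähler class of an ample $\mathbb Q$-line bundle on $X$, and $\mathrm{Aut}(X,L)$ is the group of biholomorphisms of $X$ preserving $L$.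

**Definition.** Fix $\lambda\in\mathbb R$ and a Kähler metric $\omega\in L$. A real holomorphic vector field $\xi$ is *Hamiltonian with respect to $\omega$* if there is a real function $\theta_\xi$, its *potential*, such that $\partial^\sharp\theta_\xi$ is holomorphic and $\xi=\mathrm{Im}(\partial^\sharp\theta_\xi)$. The potential depends on $\omega$ and is determined up to an additive constant. The metric $\omega$ is *$\mu^\lambda$-cscK with respect to $\xi$* if $L_\xi\omega=0$ and
$$s^\lambda_\xi(\omega):=s(\omega)+\Delta\theta_\xi-|\partial^\sharp\theta_\xi|^2-\lambda\theta_\xi\tag{4}$$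
is constant on $X$. It is *$\mu^\lambda$-cscK* if this holds for some such $\xi$, which is not fixed in advance.

The field is also written $\xi=J\nabla\theta_\xi/2$. With the opposite sign convention for $J\nabla\theta$, one replaces $\xi$ by $-\xi$ throughout, which changes nothing; we always use $\xi=\mathrm{Im}(\partial^\sharp\theta_\xi)$. Write $V=\partial^\sharp\theta_\xi$. From $\iota_V\omega=\sqrt{-1}\,\bar\partial\theta_\xi$ and $\xi=(V-\bar V)/2i$ we get
$$\iota_\xi\omega=\tfrac12\,d\theta_\xi,\qquad V=2i\,\xi^{1,0}.\tag{5}$$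
So $L_\xi\omega=0$ is automatic, and the holomorphic field $V$ depends only on $\xi$, not on $\omega$. Changing $\theta_\xi$ by a constant changes $s^\lambda_\xi$ by a constant.

The metrics with $\xi=0$ are exactly the cscK metrics. On a Fano manifold, Kähler–Ricci solitons are equivalent to $\mu^{2\pi\lambda}$-cscK metrics in the class $-\lambda^{-1}K_X$.

**Example (the round sphere).** On $\mathbb{CP}^1$ let $w=e^{q+i\tau}$ and $x=\tanh q=\frac{|w|^2-1}{|w|^2+1}$, so $dx/dq=1-x^2$. The round metric is $\frac{4|dw|^2}{(1+|w|^2)^2}=(1-x^2)(dq^2+d\tau^2)$, with $\omega=dx\wedge d\tau$, area $4\pi$ and $s=1$ (in complex dimension one $s$ is the Gauss curvature). In the coordinate $\zeta=q+i\tau$ we have $g_{\zeta\bar\zeta}=\frac12(1-x^2)$ and $\partial_{\bar\zeta}x=\frac12(1-x^2)$, so $\partial^\sharp(ax)=a\,\partial_\zeta=a\,w\partial_w$. This is holomorphic, and $\xi=\mathrm{Im}(aw\partial_w)=-\frac a2\partial_\tau$. Also $\Delta x=-(1-x^2)^{-1}\partial_q^2x=2x$ and $|\partial^\sharp x|^2=\frac12(1-x^2)$. So for $\theta=ax$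
$$s^\lambda_\xi=1+2ax-\tfrac{a^2}2(1-x^2)-\lambda ax,$$
which is constant only if $a=0$, because the coefficient of $x^2$ is $a^2/2$. Among these fields, the round metric is $\mu^\lambda$-cscK only with respect to $\xi=0$.

Two facts are taken as known.

- **Fact (i).** For fixed $\lambda\in\mathbb R$ and fixed $\xi$, $\mu^\lambda$-cscK metrics with respect to $\xi$ are unique modulo $\mathrm{Aut}_\xi(X,L)=\{g\in\mathrm{Aut}(X,L):g_*\xi=\xi\}$.
- **Fact (ii).** For $\lambda$ sufficiently large and positive, there exist on $\mathbb{CP}^1$ $\mu^\lambda$-cscK metrics with respect to some $\xi\ne0$, unique modulo $\mathrm{Aut}(\mathbb{CP}^1)$, in addition to the Fubini–Study metric, which is $\mu^\lambda$-cscK with respect to $\xi=0$.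

The question, posed in Eiji Inoue, "Entropies in $\mu$-framework of canonical metrics and K-stability, I -- Archimedean aspect: Perelman's W-entropy and $\mu$-cscK metrics", arXiv:2101.11197 (2021), is this: if $\lambda\le0$ and $\omega_1,\omega_2\in L$ are $\mu^\lambda$-cscK, possibly with respect to different fields $\xi_1,\xi_2$, is there always $g\in\mathrm{Aut}(X,L)$ with $g^*\omega_2=\omega_1$? The answer is yes. By fact (i), what must be shown is that $\xi_1$ and $\xi_2$ are conjugate.

There is nothing to conjugate when $X$ is a complex torus. Holomorphic fields there are constant, and $\partial^\sharp\theta$ with $\theta$ real vanishes at a maximum of $\theta$. So every Hamiltonian field is $0$, and fact (i) alone answers the question.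

**The group $G$.** The conjugation will take place in a specific group. Let $\mathsf a:X\to\mathrm{Alb}(X)$ be the Albanese map and
$$j:\mathrm{Aut}^0(X)\to\mathrm{Alb}(X),\qquad j(g)=\mathsf a(gx)-\mathsf a(x).$$
The value does not depend on $x$. Indeed, a holomorphic 1-form $\alpha$ on $X$ is closed, and $g$ is homotopic to the identity, so $g^*\alpha-\alpha=du$ for a function $u$; as the left side is of type $(1,0)$, $\bar\partial u=0$, so $u$ is constant and $g^*\alpha=\alpha$. Hence $x\mapsto\mathsf a(gx)-\mathsf a(x)$ has zero differential. Writing $\mathsf a(ghx)-\mathsf a(x)=[\mathsf a(ghx)-\mathsf a(hx)]+[\mathsf a(hx)-\mathsf a(x)]$ shows that $j$ is a homomorphism, the *Jacobi homomorphism*. Let $G$ be the identity component of $\ker j$. It is a closed connected subgroup of $\mathrm{Aut}^0(X)$. Since $\mathrm{Aut}^0(X)$ acts trivially on $H^2(X,\mathbb R)$, we have $G\subset\mathrm{Aut}(X,L)$.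

**Example.** For $X=C\times\mathbb{CP}^1$ with $C$ an elliptic curve, the holomorphic fields are sums of a constant field on $C$ and a field on $\mathbb{CP}^1$, so $\mathrm{Aut}^0(X)=C\times PGL_2(\mathbb C)$. The Albanese map is the projection to $C$, $j$ is the projection to the translation part, and $G=PGL_2(\mathbb C)$.

A *torus* in $G$ is a compact connected abelian Lie subgroup; a *maximal torus* is one not contained in a larger torus.

**Theorem A.** Let $\lambda\le0$ and let $\omega_1,\omega_2\in L$ be $\mu^\lambda$-cscK with respect to $\xi_1,\xi_2$. Then there is $g\in G$ with $g_*\xi_2=\xi_1$. Consequently, by fact (i), there is $g'\in\mathrm{Aut}(X,L)$ with $g'^*\omega_2=\omega_1$.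

For a torus $T\subset G$, $\xi\in\mathfrak t=\mathrm{Lie}\,T$ and a $T$-invariant Kähler metric $\omega\in L$, Section 5 shows that $\xi$ is Hamiltonian with respect to $\omega$. Let $\theta^\omega_\xi$ be its unique potential with
$$\int_Xe^{\theta^\omega_\xi}\,\omega^n/n!=1,\tag{6}$$
and put $F(\xi)=E_\omega(e^{\theta^\omega_\xi})$. Lemma 5 shows that $F$ does not depend on $\omega$.

**Theorem B.** Let $\lambda\le0$ and let $\omega_*\in L$ be $\mu^\lambda$-cscK with respect to $\xi_*$. Then there is a maximal torus $T$ of $G$ with $\xi_*\in\mathfrak t$ and $\omega_*$ $T$-invariant. For any such $T$, put $\nu_\lambda(\omega)=\inf_{\rho\in\mathcal P_\omega}E_\omega(\rho)$. Then $\nu_\lambda(\omega)\le\nu_\lambda(\omega_*)$ for all $T$-invariant Kähler $\omega\in L$, with equality iff $\omega$ is $\mu^\lambda$-cscK with respect to $\xi_*$, iff $\omega$ is $\mu^\lambda$-cscK. Moreover $\xi_*$ is the unique global minimiser of $F$ on $\mathfrak t$.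

**Theorem C.** On $\mathbb{CP}^1$ with a class of area $v$, $\mu^\lambda$-cscK metrics are unique modulo automorphisms if and only if $\lambda\le8\pi/v$. Hence for every $\lambda>0$ uniqueness fails for a suitable $(X,L)$ ($v$ large), and the set of $\lambda$ for which uniqueness holds for all $(X,L)$ is exactly $(-\infty,0]$.

## 3. Circle-invariant metrics on the sphere

We solve the equation by hand for metrics on $\mathbb{CP}^1$ of area $4\pi$ that are invariant under $w\mapsto e^{it}w$, with $\xi$ a multiple of the generator $\partial_\tau$.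

**Proposition 2.** (a) If such an $\omega$ is $\mu^\lambda$-cscK with respect to such a $\xi$ and $\xi\neq0$, then $\lambda>2$. If $\xi=0$, then the pull-back of $\omega$ by some $w\mapsto cw$, $c>0$, is the round metric. (b) If $\lambda>2$, there is such an $\omega$ that is $\mu^\lambda$-cscK with respect to such a $\xi\ne0$ and does not have constant curvature.

**Step 1: describe the metric by one function.** Write $w=e^{q+i\tau}$ and $\varphi=|\partial_\tau|^2=|\partial_q|^2$. By invariance $\varphi$ depends on $q$ only, and $g=\varphi(dq^2+d\tau^2)$, $\omega=\varphi\,dq\wedge d\tau$. Define $x$ by $dx=\varphi\,dq$; it is strictly increasing in $q$, and $\omega=dx\wedge d\tau$. The area is $2\pi(\max x-\min x)$, so we may normalise the range of $x$ to $[-1,1]$. Regarding $\varphi$ as a function of $x$,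
$$g=\frac{dx^2}{\varphi(x)}+\varphi(x)\,d\tau^2,\qquad\varphi(\pm1)=0,\quad\varphi'(\mp1)=\pm2,\quad\varphi>0\text{ on }(-1,1).\tag{7}$$
For the boundary conditions, near $w=0$ write $g=B(|w|^2)|dw|^2$ with $B>0$ smooth, using that smooth rotation-invariant functions are smooth functions of $r^2=|w|^2$. Then $\varphi=B(r^2)\,r^2$ and $dx=B(r^2)\,r\,dr$, so $x+1=\frac12\int_0^{r^2}B(u)\,du$. Both are $r^2$ times a positive smooth function of $r^2$. So $\varphi$ is smooth in $x$ up to $x=-1$, and $\varphi'(-1)=B(0)/(B(0)/2)=2$. The pole $x=1$ is treated in the same way with the coordinate $1/w$.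

**Step 2: turn the condition into a linear ODE.** By (5), $\theta=ax+\mathrm{const}$ for some $a\in\mathbb R$, with $\xi=0$ iff $a=0$. Since $\partial_q=\varphi\,\partial_x$,
$$s=-\frac1{2\varphi}\partial_q^2\log\varphi=-\tfrac12\varphi'',\qquad\Delta x=-\frac1\varphi\partial_q^2x=-\varphi',\qquad|\partial^\sharp x|^2=\tfrac12|\nabla x|^2=\tfrac12\varphi .$$
With $\psi=e^{ax}\varphi$,
$$s+\Delta\theta-|\partial^\sharp\theta|^2=-\tfrac12\varphi''-a\varphi'-\tfrac{a^2}2\varphi=-\tfrac12e^{-ax}\psi''.$$
So $\omega$ is $\mu^\lambda$-cscK with respect to $\xi$ iff for some constant $k$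
$$\psi''=-2(k+\lambda ax)e^{ax},\quad\psi(\pm1)=0,\quad\psi'(-1)=2e^{-a},\quad\psi'(1)=-2e^a.\tag{8}$$

**Step 3: decide when (8) has a solution.** Integrating, any solution satisfies
$$\int_{-1}^1\psi''\,dx=\psi'(1)-\psi'(-1)=-4\cosh a,\qquad\int_{-1}^1x\psi''\,dx=\psi'(1)+\psi'(-1)=-4\sinh a .$$
Conversely, if the right side of (8) has these two moments, solve from $x=-1$ with the given initial data. The first moment gives the correct $\psi'(1)$, and the second then gives $\psi(1)=0$. With $Z(a)=\int_{-1}^1e^{ax}dx$, (8) is therefore solvable iff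
$$kZ+\lambda aZ'=2\cosh a,\qquad kZ'+\lambda aZ''=2\sinh a .$$
Since $aZ=2\sinh a$, differentiation gives $2\cosh a=Z+aZ'$ and $aZ''+2Z'=aZ$. Put $m=Z'/Z$, which is $\coth a-\frac1a$ for $a\ne0$. Then $m'=Z''/Z-m^2>0$, as it is the variance of $x$ for the density $e^{ax}/Z$, and
$$am'=a-2m-am^2.$$
The first equation says $k=1+am-\lambda am$. Divide the second by $Z$ and use $Z''/Z=m'+m^2$:
$$(1+am-\lambda am)m+\lambda am'+\lambda am^2=a,\qquad\text{that is}\qquad\lambda am'=a-m-am^2=am'+m .$$
So a suitable $k$ exists iff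
$$a=0\qquad\text{or}\qquad\lambda=1+\frac m{a\,m'}.\tag{9}$$

**Step 4: find the values of the right side of (9).** It is even in $a$, since $m$ is odd. From the partial fractions of $\coth$, $\frac ma=\sum_{j\ge1}\frac2{a^2+\pi^2j^2}$, which is strictly decreasing for $a>0$. Its derivative is $(am'-m)/a^2$, and the termwise derivative is negative, so $am'<m$ for $a>0$. Hence the right side of (9) is $>2$ for all $a\neq0$. As $a\to0$, $m/a\to\sum_j2/(\pi^2j^2)=\frac13$, so $m'(0)=\frac13$ and the right side tends to $2$. As $a\to\infty$, $m\to1$ and $a^2m'=1-a^2/\sinh^2a\to1$, so $\frac m{am'}=a\cdot\frac m{a^2m'}\to\infty$. By continuity the right side of (9) takes every value in $(2,\infty)$ on $a>0$.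

This proves the first part of (a). If $\xi=0$, then $a=0$, $k=1$, $\psi''=-2$ and $\varphi=\psi=1-x^2$. Then $dq=dx/(1-x^2)$, so $x=\tanh(q+c_0)$ for a constant $c_0$. The pull-back by $w\mapsto e^{-c_0}w$ replaces $q$ by $q-c_0$ and gives the round form $d(\tanh q)\wedge d\tau$. This proves (a).

**Step 5: for $\lambda>2$, check that the solution is positive.** Choose $a>0$ satisfying (9), let $\psi$ solve (8), and put $x_0=-k/(\lambda a)$. Since $\psi''=-2\lambda a(x-x_0)e^{ax}$, we have $\psi''>0$ for $x<x_0$ and $\psi''<0$ for $x>x_0$. As $\psi'(-1)>0>\psi'(1)$, $\psi'$ is not nondecreasing on $[-1,1]$, so $x_0<1$.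

- If $x_0\le-1$, then $\psi$ is strictly concave with $\psi(\pm1)=0$, so $\psi>0$ on $(-1,1)$.
- If $-1<x_0<1$, then $\psi'\ge\psi'(-1)>0$ on $[-1,x_0]$, so $\psi>0$ on $(-1,x_0]$. On $[x_0,1]$, $\psi$ is concave with $\psi(x_0)>0=\psi(1)$, so $\psi>0$ on $[x_0,1)$.

So $\varphi=e^{-ax}\psi$ is positive on $(-1,1)$ with $\varphi(\pm1)=0$ and $\varphi'(\mp1)=e^{\pm a}\psi'(\mp1)=\pm2$.

**Step 6: build a smooth metric from $\varphi$.** Let $dq=dx/\varphi$. Since $\varphi$ has simple zeros at $\pm1$, $q$ maps $(-1,1)$ onto $\mathbb R$, so $w=e^{q+i\tau}$ ranges over $\mathbb C^*$ and $g=\varphi(dq^2+d\tau^2)=\frac\varphi{|w|^2}|dw|^2$. Near $x=-1$ put $y=x+1$ and write $\varphi=2y\,u(y)$ with $u$ smooth, $u(0)=1$. Then $dq=\frac{dy}{2yu}$ gives $q=\frac12\log y+(\text{smooth in }y)$, so $|w|^2=e^{2q}=y\,e^{(\text{smooth in }y)}$. By the inverse function theorem $y=|w|^2H(|w|^2)$ with $H$ smooth and $H(0)>0$. So $\varphi/|w|^2=2u(y)H(|w|^2)$ is smooth and positive at $w=0$. Near $x=1$ put $y=1-x$: now $q=-\frac12\log y+(\text{smooth})$,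 $|1/w|^2=y\,e^{(\text{smooth})}$, and $g=\frac{\varphi}{|1/w|^2}|d(1/w)|^2$, so the same argument applies. Thus $g$ is a Kähler metric on $\mathbb{CP}^1$ of area $4\pi$. With $\zeta=q+i\tau$, $g_{\zeta\bar\zeta}=\varphi/2$ and $\partial_{\bar\zeta}x=\varphi/2$, so $\partial^\sharp(ax)=a\,\partial_\zeta=a\,w\partial_w$, which is holomorphic and nonzero. By Step 2 the metric is $\mu^\lambda$-cscK with respect to $\xi=\mathrm{Im}(aw\partial_w)\ne0$.

**Step 7: it is not round.** If the curvature $-\varphi''/2$ were constant, $\varphi$ would be quadratic, hence $\varphi=1-x^2$ by (7). Then $s^\lambda_\xi$ would be $1+2ax-\frac{a^2}2(1-x^2)-\lambda ax$ up to a constant, which is non-constant as $a\ne0$. This proves (b). $\square$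

## 4. Non-convexity along the torus, and straight segments of densities

Suppose both metrics are invariant under one torus $T$ and $\xi_1,\xi_2\in\mathfrak t$. The natural first attempt is to work on the vector space $\mathfrak t$. By (2), if $\omega$ is $\mu^\lambda$-cscK with respect to $\xi$, then $\xi$ is a critical point of $\eta\mapsto E_\omega(e^{\theta^\omega_\eta})$ on $\mathfrak t$: take $h=\frac d{dt}\big|_0e^{\theta^\omega_{\xi+t\eta}}$, which integrates to zero by (6). If this function were strictly convex on $\mathfrak t$ and the same for both metrics, it would have only one critical point, and $\xi_1=\xi_2$ would follow.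

Test convexity on the round sphere, with $\theta=ax-\log(2\pi Z(a))$. The measure $e^\theta dv$ pushes forward to the density $e^{ax}/Z$ on $[-1,1]$, so $x$ has mean $m$ and $x^2$ has mean $Z''/Z$. Since $s=1$, $|\partial\theta|^2=\frac{a^2}2(1-x^2)$ and $\frac{a^2}2(1-Z''/Z)=am$ (from $aZ''+2Z'=aZ$), the energy is
$$F(a)=1+am-\lambda\big(am-\log(2\pi Z)\big),\qquad F'(a)=m+(1-\lambda)am',\tag{10}$$
$$F''(a)=(2-\lambda)m'+(1-\lambda)am''.$$
The zeros of $F'$ are exactly the values (9). For $\lambda\le0$, $F'>0$ on $a>0$ and, as $F$ is even, $a=0$ is the only critical point. But $m'=\frac1{a^2}-\frac1{\sinh^2a}$ and $m''=-\frac2{a^3}+\frac{2\cosh a}{\sinh^3a}$ give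
$$\lim_{a\to\infty}a^2F''(a)=(2-\lambda)-2(1-\lambda)=\lambda .$$
For $\lambda<0$ the function $F$ is not convex, and the attempt stops here. The reason is visible in (3). The energy is convex along straight segments of densities $\rho$, whereas $\xi\mapsto e^{\theta_\xi}$ is affine in $\log\rho$ and traces a curve that is not a segment.

The way out is to keep the straight segments and give up convexity on $\mathfrak t$. Proposition 1 compares $e^{\theta_{\xi_1}}$ with every density on $(X,\omega_1)$. One of these is the exponential of the potential of the other field $\xi_2$, taken with respect to $\omega_1$. If the energies of the two exponentials depend only on the fields and not on the metric, then $(X,\omega_1)$ yields $F(\xi_1)<F(\xi_2)$ and $(X,\omega_2)$ yields $F(\xi_2)<F(\xi_1)$, which is absurd. Two things must be supplied: $F$ is independent of the metric (Section 7), and, after an automorphism, both metrics are invariant under one torus containing both flows (Section 8), since otherwise $\xi_2$ has no real potential with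 respect to $\omega_1$.

## 5. Fields with complex potentials and the Lie algebra of $G$

This section identifies $\mathrm{Lie}\,G$ with the fields that have potentials and decides when the potential can be taken real. Recall that $\mathrm{Aut}(X)$ is a complex Lie group, with Lie algebra the real holomorphic fields. Let $\mathfrak h_0$ be the complex vector space of holomorphic $(1,0)$-fields of the form $\partial^\sharp f$, $f$ a complex function.

**Lemma 3.** (a) $\mathrm{Lie}\,G$ consists of the real holomorphic fields $\eta$ with $\eta^{1,0}\in\mathfrak h_0$. In particular $\mathfrak h_0$ does not depend on $\omega$, $\mathrm{Lie}\,G$ is $J$-invariant, and every field that is Hamiltonian with respect to some Kähler metric lies in $\mathrm{Lie}\,G$. (b) Let $\eta\in\mathrm{Lie}\,G$ and write $2i\eta^{1,0}=\partial^\sharp(a+ib)$ with $a,b$ real. Then $\eta=\mathrm{Im}\,\partial^\sharp(a+ib)$ and $L_\eta\omega=\sqrt{-1}\,\partial\bar\partial b$. So $L_\eta\omega=0$ iff $b$ is constant, and then $\eta=\mathrm{Im}\,\partial^\sharp a$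 is Hamiltonian with respect to $\omega$.

*Proof of (a).* Every holomorphic 1-form on $X$ is the pull-back by $\mathsf a$ of an invariant form on $\mathrm{Alb}(X)$. So $dj(\eta)$, as a functional on holomorphic 1-forms, is $\alpha\mapsto\alpha(\eta^{1,0})$, a holomorphic function on $X$ and hence a constant. Thus $\eta\in\mathrm{Lie}\,G$ iff $\alpha(\eta^{1,0})=0$ for all holomorphic 1-forms $\alpha$. It remains to show, for a holomorphic $(1,0)$-field $v$, that this vanishing is equivalent to $v\in\mathfrak h_0$.

Suppose $\alpha(v)=0$ for all $\alpha$. The $(0,1)$-form $\iota_v\omega=\sqrt{-1}\,g_{i\bar j}v^id\bar z^j$ is $\bar\partial$-closed, since $\bar\partial(\iota_v\omega)=-\iota_v\bar\partial\omega=0$. By Hodge theory it is a harmonic form plus a $\bar\partial$-exact one, and harmonic $(0,1)$-forms on a compact Kähler manifold are conjugates of holomorphic 1-forms. So $\iota_v\omega=\bar\alpha+\sqrt{-1}\,\bar\partial f$ with $\alpha$ a holomorphic 1-form and $\bar\partial f\perp\bar\alpha$ in $L^2$. Then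
$$\|\alpha\|^2=\langle\iota_v\omega,\bar\alpha\rangle_{L^2}=\sqrt{-1}\int g^{i\bar j}g_{k\bar j}v^k\alpha_i\,dv=\sqrt{-1}\int\alpha(v)\,dv=0 .$$
Hence $\iota_v\omega=\sqrt{-1}\,\bar\partial f$, that is, $v=\partial^\sharp f$.

Conversely, let $v=\partial^\sharp f$ be holomorphic and $\beta$ a holomorphic 1-form. The constant $\beta(v)$ has integral $\int g^{i\bar j}f_{\bar j}\beta_i\,dv=\langle\bar\partial f,\bar\beta\rangle_{L^2}=0$. So $\beta(v)=0$.

The condition on $v$ in terms of holomorphic 1-forms does not involve $\omega$, so neither does $\mathfrak h_0$; and $\mathfrak h_0$ is complex, so $\mathrm{Lie}\,G$ is $J$-invariant. If $\xi$ is Hamiltonian, then $2i\xi^{1,0}=\partial^\sharp\theta_\xi\in\mathfrak h_0$.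

*Proof of (b).* Put $f=a+ib$ and $V_f=\partial^\sharp f$. Then $\eta=2\,\mathrm{Re}\,\eta^{1,0}=\mathrm{Re}(V_f/i)=\mathrm{Im}\,V_f$, and $\iota_{V_f}\omega=\sqrt{-1}\,\bar\partial f$, $\iota_{\overline{V_f}}\,\omega=-\sqrt{-1}\,\partial\bar f$, so
$$\iota_\eta\omega=\tfrac12(\bar\partial f+\partial\bar f)=\tfrac12\big(da+\sqrt{-1}(\bar\partial b-\partial b)\big),\qquad L_\eta\omega=d\,\iota_\eta\omega=\sqrt{-1}\,\partial\bar\partial b .$$
This vanishes iff $b$ is constant, and then $\partial^\sharp f=\partial^\sharp a$. $\square$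

By (b), if $T\subset G$ is a torus and $\omega$ is $T$-invariant, every $\xi\in\mathfrak t$ is Hamiltonian with respect to $\omega$. This justifies the definition of $\theta^\omega_\xi$ in (6).

## 6. The weighted Laplacian and two identities

Both ingredients of the proof use one operator identity. Fix a Kähler metric $\omega$ and a real $\theta$ with $V=\partial^\sharp\theta$ holomorphic, and let $\xi=\mathrm{Im}\,V$. Since $V\theta=|\partial^\sharp\theta|^2$ is real, $\xi\theta=0$. So the flow of $\xi$ preserves $\omega$, $J$ and $\theta$.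

Write $\Box=g^{i\bar j}\partial_i\partial_{\bar j}$ (so $\Delta=-2\Box$), $dm=e^\theta dv$, and for complex $f$
$$f^i=g^{i\bar j}f_{\bar j},\qquad\nabla^i=g^{i\bar j}\nabla_{\bar j},\qquad f^{il}=\nabla^lf^i=g^{l\bar k}g^{i\bar j}\nabla_{\bar k}f_{\bar j},\qquad Df=(f^{il}).$$
The tensor $f^{il}$ is symmetric, and $Df=0$ iff $\partial^\sharp f$ is holomorphic; in particular $D\theta=0$. Put
$$Nf=\Box f+\theta_if^i=e^{-\theta}\nabla_i(e^\theta f^i)=\Box f+\bar Vf,\qquad\bar Nf=\overline{N\bar f}=\Box f+Vf .$$
The divergence theorem gives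
$$\int h\,Nf\,dm=-\int f^ih_i\,dm,\qquad\int h\,\bar Nf\,dm=-\int g^{i\bar j}f_ih_{\bar j}\,dm,\qquad Nf-\bar Nf=-2i\,\xi f .\tag{11}$$
So $N=\bar N$ on $\xi$-invariant functions, and both operators preserve $\xi$-invariance.

Let $S_{p\bar j}=R_{p\bar j}-\theta_{p\bar j}$, $S^i_p=g^{i\bar j}S_{p\bar j}$, and
$$Pf=S^i_p\nabla_if^p=S_{p\bar j}\,g^{i\bar j}g^{p\bar k}f_{i\bar k},\qquad s_\xi=s+\Delta\theta-|\partial^\sharp\theta|^2=s-2\Box\theta-|\partial^\sharp\theta|^2 .$$
Since $S$ is Hermitian, $P$ is a real operator: $\overline{Pf}=P\bar f$.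

**Lemma 4.** (a) $\nabla_iS^i_p+\theta_iS^i_p=\partial_ps_\xi$. (b) The operator $\mathcal Q=D^*D$, with adjoint taken in $L^2(dm)$, is
$$\mathcal Qf=N^2f+Pf+(\partial_ps_\xi)f^p .$$

*Proof.* **Step 1: a commutation formula.** For a $(1,0)$-field $v$, $[\nabla_l,\nabla_{\bar k}]v^i=-(\partial_{\bar k}\Gamma^i_{lp})v^p$, and contracting the curvature with $g^{l\bar k}$ gives $g^{l\bar k}[\nabla_l,\nabla_{\bar k}]v^i=R^i_pv^p$, with $R^i_p=g^{i\bar j}R_{p\bar j}$. Also $\nabla_{\bar k}f_{l\bar j}=\nabla_{\bar j}f_{l\bar k}$. Hence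
$$\nabla_lf^{il}=g^{l\bar k}\nabla_l\nabla_{\bar k}f^i=g^{l\bar k}\nabla_{\bar k}\nabla_lf^i+R^i_pf^p=\nabla^i\Box f+R^i_pf^p,\tag{12}$$
because $\nabla_lf^i=g^{i\bar j}f_{l\bar j}$ and $g^{l\bar k}g^{i\bar j}\nabla_{\bar k}f_{l\bar j}=g^{i\bar j}\nabla_{\bar j}(g^{l\bar k}f_{l\bar k})$.

**Step 2: proof of (a).** Take $f=\theta$ in (12). As $\theta^{il}=0$, $\partial_{\bar j}\Box\theta=-R_{p\bar j}\theta^p$; conjugating, $R^i_p\theta_i=-\partial_p\Box\theta$. Conjugating $D\theta=0$ gives $\nabla_p\theta_i=0$, so
$$\theta_ig^{i\bar j}\theta_{p\bar j}=\theta_i\nabla_p\theta^i=\nabla_p(\theta_i\theta^i)=\partial_p|\partial^\sharp\theta|^2 .$$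
The Ricci form is closed, so $\nabla_iR^i_p=g^{i\bar j}\nabla_pR_{i\bar j}=\partial_ps$, and likewise $\nabla_i(g^{i\bar j}\theta_{p\bar j})=\partial_p\Box\theta$. Adding up,
$$\nabla_iS^i_p+\theta_iS^i_p=\partial_p(s-\Box\theta)+\theta_iR^i_p-\theta_i\nabla_p\theta^i=\partial_p\big(s-2\Box\theta-|\partial^\sharp\theta|^2\big).$$

**Step 3: proof of (b).** By symmetry of $f^{il}$, $\theta_lf^{il}=\theta_l\nabla^if^l=\nabla^i(\theta_lf^l)-(\nabla^i\theta_l)f^l$, and $\nabla^i\theta_l=g^{i\bar j}\theta_{l\bar j}$. With (12),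
$$e^{-\theta}\nabla_l(e^\theta f^{il})=\nabla_lf^{il}+\theta_lf^{il}=\nabla^i(\Box f+\theta_lf^l)+(R^i_p-g^{i\bar j}\theta_{p\bar j})f^p=\nabla^iNf+S^i_pf^p .$$
Since $\int\langle Df,Dh\rangle\,dm=\int f^{il}\,\nabla_l\nabla_i\bar h\,dm$, two integrations by parts give
$$\mathcal Qf=e^{-\theta}\nabla_i\big(e^\theta[\nabla^iNf+S^i_pf^p]\big)=N^2f+S^i_p\nabla_if^p+(\nabla_iS^i_p+\theta_iS^i_p)f^p,$$
and (a) gives (b). $\square$

## 7. The energy of $e^{\theta_\xi}$ depends only on the field

This section holds for every $\lambda\in\mathbb R$. Let $T\subset G$ be a torus and $\xi\in\mathfrak t$.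

**Lemma 5.** $F(\xi)=E_\omega(e^{\theta^\omega_\xi})$ does not depend on the $T$-invariant Kähler metric $\omega\in L$.

*Proof.* **Step 1: join two metrics and follow the potential.** Let $\omega,\omega'\in L$ be $T$-invariant. By the $\partial\bar\partial$-lemma $\omega'=\omega+\sqrt{-1}\,\partial\bar\partial\varphi$ with $\varphi$ real. Averaging this identity over $T$, which acts holomorphically and preserves $\omega$ and $\omega'$, we may take $\varphi$ to be $T$-invariant; in particular $\xi\varphi=0$. Put $\omega_t=(1-t)\omega+t\omega'=\omega+t\sqrt{-1}\,\partial\bar\partial\varphi$; these are $T$-invariant Kähler metrics. Let $V=2i\xi^{1,0}$, the same for all $t$. As $V$ is holomorphic, $\iota_V(\sqrt{-1}\,\partial\bar\partial\varphi)=\sqrt{-1}\,\varphi_{i\bar j}V^id\bar z^j=\sqrt{-1}\,\bar\partial(V\varphi)$. The function $V\varphi$ is real, because its imaginary part is $\xi\varphi=0$. So $\theta_t=\theta_0+tV\varphi$, with $\theta_0=\theta^\omega_\xi$, satisfies $\iota_V\omega_t=\sqrt{-1}\,\bar\partial\theta_t$ and is a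 potential of $\xi$ for $\omega_t$. From now on we differentiate at an arbitrary $t$, with all operators those of $\omega_t,\theta_t$. Since $\frac d{dt}dv=\Box\varphi\,dv$,
$$\frac d{dt}\big(e^\theta dv\big)=(V\varphi+\Box\varphi)\,e^\theta dv=\bar N\varphi\,dm .\tag{13}$$
By (11) with $h=1$, $\int\bar N\varphi\,dm=0$, so $\theta_t$ stays normalised: $\theta_t=\theta^{\omega_t}_\xi$.

**Step 2: the entropy term is constant.** By (13) and (11),
$$\frac d{dt}\int\theta\,dm=\int(V\varphi+\theta\bar N\varphi)\,dm=\int V\varphi\,dm-\int g^{i\bar j}\varphi_i\theta_{\bar j}\,dm=0,$$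
since $g^{i\bar j}\theta_{\bar j}\varphi_i=V\varphi$.

**Step 3: the other two terms are constant.** For $\rho=e^\theta$ they are $\int(s+|\partial\theta|^2)\,dm$. Because $\int(\Box\theta+|\partial\theta|^2)\,dm=\int\Box e^\theta\,dv=0$, this equals
$$A=\int\sigma\,dm,\qquad\sigma=s-\Box\theta .$$
From $\dot R_{i\bar j}=-\partial_i\partial_{\bar j}\Box\varphi$, $\dot g^{i\bar j}=-g^{i\bar q}g^{p\bar j}\varphi_{p\bar q}$ and $\dot\theta=V\varphi$,
$$\dot\sigma=-\Box^2\varphi-\Box(V\varphi)-(R_{i\bar j}-\theta_{i\bar j})g^{i\bar q}g^{p\bar j}\varphi_{p\bar q}=-\Box\bar N\varphi-P\varphi .$$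
With (13), $\dot A=\int(-\Box\bar N\varphi-P\varphi+\sigma\bar N\varphi)\,dm$. Moving $\Box$ onto $e^\theta$,
$$-\int\Box(\bar N\varphi)\,e^\theta dv=-\int(\Box\theta+|\partial\theta|^2)\,\bar N\varphi\,dm .$$
Integrating by parts, then using Lemma 4(a), then (11) with $h=s_\xi$,
$$-\int S^i_p\nabla_i\varphi^p\,e^\theta dv=\int(\nabla_iS^i_p+\theta_iS^i_p)\varphi^p\,dm=\int(\partial_ps_\xi)\varphi^p\,dm=-\int s_\xi N\varphi\,dm .$$
Since $\sigma-\Box\theta-|\partial\theta|^2=s_\xi$, altogether
$$\dot A=\int s_\xi\,(\bar N\varphi-N\varphi)\,dm=2i\int s_\xi\,\xi\varphi\,dm=0 .\qquad\square$$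

The invariance $\xi\varphi=0$ was used twice: to keep $\theta_t$ real, and in the last line.

## 8. A maximal torus of $G$ preserving the metric

This section also holds for every $\lambda\in\mathbb R$. We use one fact on Lie groups (Cartan–Iwasawa–Malcev; Hochschild, *The Structure of Lie Groups*, Ch. XV, Thm 3.1): in a connected Lie group every compact subgroup lies in a maximal compact one, and maximal compact subgroups are connected and mutually conjugate.

**Lemma 6.** Let $\omega$ be $\mu^\lambda$-cscK with respect to $\xi$. Then there is a maximal torus $T$ of $G$ preserving $\omega$ with $\xi\in\mathfrak t$.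

*Proof.* Let $G_\xi$ be the identity component of $\{g\in G:g_*\xi=\xi\}$ and $K$ the identity component of $\{g\in G_\xi:g^*\omega=\omega\}$. The group $K$ is a closed subgroup of the compact isometry group of $\omega$, so it is compact. Its Lie algebra $\mathfrak k$ consists of the fields in $\mathrm{Lie}\,G$ that commute with $\xi$ and preserve $\omega$.

**Step 1: $\mathrm{Lie}\,G_\xi=\mathfrak k+J\mathfrak k$.** This is where the equation is used. The inclusion $\supset$ holds because $\mathrm{Lie}\,G$ is $J$-invariant and $\xi$ preserves $J$. Let $\eta\in\mathrm{Lie}\,G_\xi$. By Lemma 3, $2i\eta^{1,0}=\partial^\sharp f$ with $\int f\,dv=0$. The flow of $\xi$ preserves $\omega$, $J$ and $\eta$, hence $\partial^\sharp f$. A potential is determined by $\partial^\sharp f$ up to a constant, and the constant is fixed by the normalisation, so the flow preserves $f$: $\xi f=0$.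

Since $s^\lambda_\xi=s_\xi-\lambda\theta$ is constant, $\partial_ps_\xi=\lambda\theta_p$ and $(\partial_ps_\xi)f^p=\lambda\bar Vf$. Lemma 4 gives
$$\mathcal Q=N^2+P+\lambda\bar V,\qquad\bar{\mathcal Q}h:=\overline{\mathcal Q\bar h}=\bar N^2h+Ph+\lambda Vh .$$
On $\xi$-invariant functions $V=\bar V$ and $N=\bar N$, and $N$ preserves invariance, so $\mathcal Q=\bar{\mathcal Q}$ there. As $\partial^\sharp f$ is holomorphic, $Df=0$, so $\bar{\mathcal Q}f=\mathcal Qf=0$, that is, $\mathcal Q\bar f=0$. Therefore $\int|D\bar f|^2dm=0$ and $D\bar f=0$.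

So $a=\mathrm{Re}\,f$ and $b=\mathrm{Im}\,f$ are $\xi$-invariant with $Da=Db=0$. The fields $\mathrm{Im}\,\partial^\sharp a$ and $\mathrm{Im}\,\partial^\sharp b$ are Hamiltonian, so they lie in $\mathrm{Lie}\,G$ and preserve $\omega$; and they commute with $\xi$, whose flow preserves $\omega$, $J$, $a$, $b$. So they lie in $\mathfrak k$. Since $J\,\mathrm{Im}\,W=\mathrm{Re}\,W$ for a $(1,0)$-field $W$,
$$\eta=\mathrm{Im}\,\partial^\sharp(a+ib)=\mathrm{Im}\,\partial^\sharp a+\mathrm{Re}\,\partial^\sharp b=\mathrm{Im}\,\partial^\sharp a+J\,\mathrm{Im}\,\partial^\sharp b\in\mathfrak k+J\mathfrak k .$$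

**Step 2: $K$ is a maximal compact subgroup of $G_\xi$.** Let $K'\supset K$ be maximal compact in $G_\xi$, with Lie algebra $\mathfrak k'$, and suppose $\mathfrak k'\neq\mathfrak k$. By Step 1, after subtracting an element of $\mathfrak k$ from an element of $\mathfrak k'\setminus\mathfrak k$, there is $0\ne J\eta\in\mathfrak k'$ with $\eta\in\mathfrak k$. By Lemma 3(b), $\eta=\mathrm{Im}\,\partial^\sharp b$ with $b$ real. Then $J\eta=\mathrm{Re}\,\partial^\sharp b$ and $(J\eta)b=|\partial^\sharp b|^2\ge0$, with strict inequality wherever $J\eta\neq0$. Let $\phi_t$ be the flow of $J\eta$ and $x$ a point with $J\eta(x)\ne0$. Then $b(\phi_tx)\ge b(\phi_1x)>b(x)$ for $t\ge1$. But $\phi_t$ lies in the compact group $K'$, so some subsequence of $\phi_1,\phi_2,\dots$ converges, and quotients of its members give $t_k\to\infty$ with $\phi_{t_k}\to\mathrm{id}$. Then $b(\phi_{t_k}x)\to b(x)$, a contradiction. So $\mathfrak k'=\mathfrak k$, and $K'=K$ because $K'$ is connected.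

**Step 3: move a maximal torus of $G$ into $K$ without moving $\xi$.** Let $S$ be the closure of $\{\exp t\xi\}$ in $G$. It consists of isometries of $\omega$, so it is compact, connected and abelian: a torus. Every element of $G_\xi$ commutes with all $\exp t\xi$, hence with $S$. Let $T_0\supset S$ be a maximal torus of $G$. It is connected and commutes with $\exp t\xi$, so $T_0\subset G_\xi$. By the Lie group fact in $G_\xi$ and Step 2, $T:=hT_0h^{-1}\subset K$ for some $h\in G_\xi$. Then $T$ is a maximal torus of $G$, it preserves $\omega$, and $T\supset hSh^{-1}=S$, so $\xi\in\mathfrak t$. $\square$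

## 9. Two crossed inequalities: proof of Theorem A

**Step 1: put both metrics on one torus.** By Lemma 6 choose maximal tori $T_1,T_2$ of $G$ with $\omega_k$ $T_k$-invariant and $\xi_k\in\mathfrak t_k$. Maximal tori of the connected Lie group $G$ are conjugate: each lies in a maximal compact subgroup, these are connected and conjugate, and maximal tori of a compact connected group are conjugate. So there is $g\in G$ with $gT_2g^{-1}=T_1=:T$. Put $\omega_2'=(g^{-1})^*\omega_2$ and $\xi_2'=g_*\xi_2\in\mathfrak t$. Since $G$ acts trivially on $H^2(X,\mathbb R)$, $\omega_2'\in L$. The metric $\omega_2'$ is $T$-invariant, and it is $\mu^\lambda$-cscK with respect to $\xi_2'$, with potential $\theta_{\xi_2}\circ g^{-1}$.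

**Step 2: show that $\xi_1=\xi_2'$.** Suppose not. For any $T$-invariant $\omega\in L$, $d\theta^\omega_\xi=2\iota_\xi\omega$ determines $\xi$, so $\theta^\omega_{\xi_1}\ne\theta^\omega_{\xi_2'}$. On $(X,\omega_1)$ apply Proposition 1 with competitor $\exp\theta^{\omega_1}_{\xi_2'}$, and use Lemma 5:
$$F(\xi_1)=E_{\omega_1}\big(e^{\theta^{\omega_1}_{\xi_1}}\big)<E_{\omega_1}\big(e^{\theta^{\omega_1}_{\xi_2'}}\big)=F(\xi_2').$$
On $(X,\omega_2')$ apply it with competitor $\exp\theta^{\omega_2'}_{\xi_1}$:
$$F(\xi_2')=E_{\omega_2'}\big(e^{\theta^{\omega_2'}_{\xi_2'}}\big)<E_{\omega_2'}\big(e^{\theta^{\omega_2'}_{\xi_1}}\big)=F(\xi_1).$$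
These contradict each other, so $\xi_1=\xi_2'=g_*\xi_2$.

**Step 3: apply fact (i).** Now $\omega_1$ and $\omega_2'$ are $\mu^\lambda$-cscK metrics in $L$ with respect to the same field $\xi_1$. By fact (i) there is $h\in\mathrm{Aut}_{\xi_1}(X,L)$ with $h^*\omega_2'=\omega_1$, that is, $(g^{-1}h)^*\omega_2=\omega_1$ with $g'=g^{-1}h\in\mathrm{Aut}(X,L)$. $\blacksquare$

**Remark.** Steps 1 and 2 use neither fact (i) nor the rationality of $L$, so the conjugacy of $\xi_1$ and $\xi_2$ holds in any Kähler class.

## 10. The extremal characterisation: proof of Theorem B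

The torus $T$ exists by Lemma 6.

**Step 1: $\nu_\lambda$ is finite.** By Jensen's inequality for $u\mapsto u\log u$ and the probability measure $dv/\mathrm{Vol}$, $\int\rho\log\rho\,dv\ge-\log\mathrm{Vol}$ on $\mathcal P_\omega$. So for $\lambda\le0$, $E_\omega(\rho)\ge\min s+\lambda\log\mathrm{Vol}$.

**Step 2: the inequality.** For $T$-invariant $\omega\in L$, Lemma 5 and Proposition 1 on $\omega_*$ give
$$\nu_\lambda(\omega)\le E_\omega\big(e^{\theta^\omega_{\xi_*}}\big)=F(\xi_*)=E_{\omega_*}\big(e^{\theta^{\omega_*}_{\xi_*}}\big)=\nu_\lambda(\omega_*).\tag{14}$$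

**Step 3: the equality cases, as a cycle of implications.** If equality holds in (14), then $e^{\theta}$ with $\theta=\theta^\omega_{\xi_*}$ minimises $E_\omega$ on $\mathcal P_\omega$. For every smooth $h$ with $\int h\,dv=0$ we have $e^\theta+th\in\mathcal P_\omega$ for small $|t|$, so (2) vanishes, and hence $s^\lambda_{\xi_*}(\omega)$ is constant. If $s^\lambda_{\xi_*}(\omega)$ is constant, then $\omega$ is in particular $\mu^\lambda$-cscK. If $\omega$ is $\mu^\lambda$-cscK with respect to some field, Theorem A gives $g\in\mathrm{Aut}(X,L)$ with $g^*\omega=\omega_*$. As $g$ is a biholomorphism, $\nu_\lambda(g^*\omega)=\nu_\lambda(\omega)$, so equality holds.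

**Step 4: the minimiser of $F$.** For $\xi\in\mathfrak t$ with $\xi\ne\xi_*$, the densities $e^{\theta^{\omega_*}_\xi}$ and $e^{\theta^{\omega_*}_{\xi_*}}$ differ. So Proposition 1 on $\omega_*$ gives $F(\xi)=E_{\omega_*}(e^{\theta^{\omega_*}_\xi})>F(\xi_*)$. $\blacksquare$

## 11. The threshold $8\pi/v$ on $\mathbb{CP}^1$: proof of Theorem C

**Step 1: scale to area $4\pi$.** For $c>0$ and the same function $\theta$, replacing $\omega$ by $c\,\omega$ multiplies $s+\Delta\theta-|\partial^\sharp\theta|^2$ by $1/c$. So $c\,\omega$ has $s+\Delta\theta-|\partial^\sharp\theta|^2-\lambda\theta$ constant iff $\omega$ has the same expression with $c\lambda$ in place of $\lambda$ constant. Thus $c\,\omega$ is $\mu^\lambda$-cscK iff $\omega$ is $\mu^{c\lambda}$-cscK, with the field $\xi$ rescaled. On $\mathbb{CP}^1$ the area determines the class. With $c=v/4\pi$, it suffices to show that for area $4\pi$ uniqueness holds iff $\lambda\le2$.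

**Step 2: reduce to circle-invariant metrics.** Since $\mathrm{Alb}(\mathbb{CP}^1)$ is trivial, $G=\mathrm{Aut}(\mathbb{CP}^1)=PGL_2(\mathbb C)$. Its maximal tori are the circles conjugate to the standard one. By Lemma 6, after an automorphism, a $\mu^\lambda$-cscK metric is invariant under the standard circle and $\xi$ is a multiple of $\partial_\tau$. So Proposition 2 applies.

**Step 3: $\lambda\le2$.** By Proposition 2(a), $\xi=0$, and an automorphism carries the metric to the round one. So any two $\mu^\lambda$-cscK metrics of area $4\pi$ are related by an automorphism.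

**Step 4: $\lambda>2$.** Proposition 2(b) gives a $\mu^\lambda$-cscK metric of area $4\pi$ without constant curvature. The Fubini–Study metric of area $4\pi$ is $\mu^\lambda$-cscK with $\xi=0$ and has constant curvature, so no automorphism relates the two. Uniqueness fails.

**Step 5: all $(X,L)$ at once.** For area $v$, uniqueness holds iff $\lambda\le8\pi/v$. Given $\lambda>0$, take for $L$ the class of $\mathcal O(k)$ on $\mathbb{CP}^1$ with $k$ so large that $8\pi/v<\lambda$; uniqueness fails. For $\lambda\le0$ it holds for all $(X,L)$ by Theorem A. So the set of $\lambda$ for which uniqueness holds for all $(X,L)$ is exactly $(-\infty,0]$. $\blacksquare$
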